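\title{Loewner's systolic inequality holds in every genus}

\begin{abstract}
A Riemannian metric on a closed surface is called Loewner if its systole and area satisfy $\operatorname{sys}^2\le\frac{2}{\sqrt3}\operatorname{area}$, the inequality that Loewner proved for the torus. We show that every metric on every closed orientable surface of positive genus is Loewner. More precisely, on a closed surface of Euler characteristic $-n<0$ every metric satisfies $\operatorname{sys}^2<\kappa_n\operatorname{area}$, where $\kappa_n=\frac{2}{\pi n}\operatorname{arccosh}^2(1+n)<\frac2{\sqrt3}$. Combined with Bavard's inequality for the Klein bottle, this shows that the projective plane is the only closed non simply connected surface that carries a metric which is not Loewner. The proof averages the lengths of broken geodesic loops read off from the Dirichlet polygons of the conformal hyperbolic metric.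
\end{abstract}

\section{Introduction}\label{sec:intro}

Surfaces in this paper are closed (compact, connected, without boundary), and metrics are smooth Riemannian metrics; Remark~\ref{rem:C0} treats continuous metrics. The \emph{systole} $\operatorname{sys}(g)$ of a metric $g$ on a non simply connected surface is the least length of a noncontractible loop. Multiplying all lengths by $\lambda$ multiplies both $\operatorname{sys}(g)^2$ and $\operatorname{area}(g)$ by $\lambda^2$, so the natural invariant is the ratio $\operatorname{sys}^2/\operatorname{area}$. It can be arbitrarily small, as on a long thin flat torus. An upper bound for it says that a surface all of whose noncontractible loops are long must have large area. Loewner proved that every metric on the torus satisfies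
\begin{equation}\label{eq:loewner}
\operatorname{sys}(g)^2\le\gamma_2\operatorname{area}(g),\qquad \gamma_2=\frac2{\sqrt3},
\end{equation}
where $\gamma_2$ is the Hermite constant in dimension $2$. A metric on any non simply connected surface is called \emph{Loewner} if it satisfies \eqref{eq:loewner}.

Let $\Sigma_h$ be the closed orientable surface of genus $h$. It follows from an area estimate of Gromov that every metric on $\Sigma_h$ is Loewner if $h>50$, and Katz and Sabourau improved this to $h\ge20$. We answer the following question from \cite{KS}: \emph{is every metric on $\Sigma_h$ Loewner for every $h\ge1$?} (The sphere is excluded, having no noncontractible loops.)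

Hyperbolic metrics suggest that the answer is yes. Let $M=\mathbb H^2/\Gamma$ have curvature $-1$, Euler characteristic $\chi(M)=-n<0$ and systole $s$; by the Gauss--Bonnet theorem its area is $2\pi n$. An open disc of radius $s/2$ in $\mathbb H^2$ projects injectively to $M$, since two of its points with the same image are joined by a segment of length less than $s$ that would project to a noncontractible loop. A hyperbolic disc of radius $r$ has area $2\pi(\cosh r-1)$, so $s\le2r_n$, where
\[
r_n=\operatorname{arccosh}(1+n)
\]
is the radius of the disc of area $2\pi n$. Hence $s^2/\operatorname{area}\le\kappa_n$, where $\kappa_n$ is the ratio (diameter)$^2$/area for that disc. Put $y_n=\operatorname{arcsinh}\sqrt{n/2}$. Then $\cosh2y_n=1+2\sinh^2y_n=1+n$, so $r_n=2y_n$ and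
\begin{equation}\label{eq:kappa}
\kappa_n=\frac{(2r_n)^2}{2\pi n}=\frac{2}{\pi n}\operatorname{arccosh}^2(1+n)=\frac4\pi\Big(\frac{y_n}{\sinh y_n}\Big)^2 .
\end{equation}
For a Euclidean disc the ratio is $4/\pi$, which exceeds $\gamma_2$; the factor $(y_n/\sinh y_n)^2$ is the gain from negative curvature, and it brings $\kappa_n$ below $\gamma_2$ for every $n\ge1$ (Lemma~\ref{lem:kappa}).

For an arbitrary metric this argument is not available, because curvature no longer tells us the area of a disc. The bound $\kappa_n$ nevertheless survives. For a metric $g$ and a point $p$, let $L_g(p)$ be the least $g$-length of a noncontractible loop through $p$, so that $\operatorname{sys}(g)=\min_pL_g(p)$.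

\begin{theorem}\label{thm:main}
Let $M$ be a closed surface, orientable or not, with $\chi(M)=-n<0$. Let $g=\rho^2g_0$ be a metric on $M$, where $g_0$ is the metric of curvature $-1$ in the conformal class of $g$. Let $A_0=2\pi n$ be the area of $g_0$, let $dA_0$ be its area element, and let $\bar\rho=\frac1{A_0}\int_M\rho\,dA_0$. Then
\begin{equation}\label{eq:main}
\Big(\frac1{A_0}\int_ML_g\,dA_0\Big)^2<\kappa_n\Big(\operatorname{area}(g)-\int_M(\rho-\bar\rho)^2\,dA_0\Big).
\end{equation}
In particular $\operatorname{sys}(g)^2<\kappa_n\operatorname{area}(g)$. For $M=\Sigma_h$ with $h\ge2$, where $n=2h-2$,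
\[
\operatorname{sys}(g)^2<\frac4\pi\,\frac{\operatorname{arcsinh}^2\sqrt{h-1}}{h-1}\,\operatorname{area}(g).
\]
\end{theorem}

\begin{corollary}\label{cor:genus}
Every metric on $\Sigma_h$, $h\ge1$, is Loewner. For $h\ge2$,
\[
\operatorname{sys}(g)^2<\tfrac4\pi\ln^2(1+\sqrt2)\operatorname{area}(g),\qquad \tfrac4\pi\ln^2(1+\sqrt2)\approx0.989<\tfrac2{\sqrt3}\approx1.1547 .
\]
\end{corollary}

A flat torus $\mathbb R^2/\Lambda$ is \emph{hexagonal} if $\Lambda$ is generated by two vectors of equal length at angle $\pi/3$.

\begin{theorem}\label{thm:class}
Let $M$ be a closed non simply connected surface, orientable or not. Every metric on $M$ is Loewner if and only if $M\ne\mathbb{RP}^2$. For $M\ne\mathbb{RP}^2$, equality in \eqref{eq:loewner} holds exactly for the flat hexagonal tori.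
\end{theorem}

Theorem~\ref{thm:main} and Corollary~\ref{cor:genus} rely only on uniformization and elementary hyperbolic geometry; Theorem~\ref{thm:class} also uses Bavard's inequality \cite{Bav} for the Klein bottle. Section~\ref{sec:flat} proves Loewner's theorem and shows our method on the square torus, Sections~\ref{sec:background}--\ref{sec:average} prove Theorem~\ref{thm:main}, and Section~\ref{sec:class} derives the other two statements.

\section{Two averaging arguments on flat tori}\label{sec:flat}

If $g=\rho^2g_0$, the $g$-length of a curve is the integral of $\rho$ along it with respect to $g_0$-arclength, and $\operatorname{area}(g)=\int\rho^2\,dA_0$. One loop says little, since $\rho$ may be large along it. But if a family of noncontractible loops sweeps out the surface evenly, its average $g$-length is a multiple of $\int\rho\,dA_0$, and the Cauchy--Schwarz inequality bounds this integral by the area. On the torus, parallel closed geodesics form such a family.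

\begin{proposition}[Loewner]\label{prop:torus}
Every metric $g$ on the torus satisfies \eqref{eq:loewner}, with equality exactly when $g$ is flat and hexagonal.
\end{proposition}

\begin{proof}
By uniformization $g=\rho^2g_0$, where $g_0$ is the flat metric of $\mathbb R^2/\Lambda$, normalized to have area $1$. Let $v$ be a shortest nonzero vector of $\Lambda$. It is primitive, so it belongs to a basis $v,w$, and subtracting an integer multiple of $v$ from $w$ we arrange $|v\cdot w|\le|v|^2/2$. Since $|w|\ge|v|$,
\[
1=|v|^2|w|^2-(v\cdot w)^2\ge\tfrac34|v|^4 .
\]
Thus $|v|^2\le\gamma_2$, with equality if and only if $|w|=|v|$ and $|v\cdot w|=|v|^2/2$, that is, if and only if $\Lambda$ is hexagonal.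

For each $x$ the loop $t\mapsto x+tv$, $0\le t\le1$, is noncontractible, so $\operatorname{sys}(g)\le|v|\int_0^1\rho(x+tv)\,dt$. Integrate over $x$. Translations preserve $dA_0$, so
\[
\operatorname{sys}(g)\le|v|\int\rho\,dA_0\le|v|\operatorname{area}(g)^{1/2}\le\big(\gamma_2\operatorname{area}(g)\big)^{1/2}.
\]
Equality forces $\rho$ to be constant and $\Lambda$ to be hexagonal. Conversely, on a flat torus a noncontractible loop lifts to a path from $x$ to $x+\lambda$ with $0\neq\lambda\in\Lambda$, so the systole is $|v|$, and the hexagonal torus attains equality.
\end{proof}

On a closed hyperbolic surface each nontrivial free homotopy class contains a single closed geodesic, so there are no parallel families. We use instead loops with corners, one for each base point and almost every direction. The construction is already visible on the square torus.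

\begin{example}\label{ex:square}
Let $g=\rho^2g_0$ on $\mathbb R^2/\mathbb Z^2$. Fix $x\in\mathbb R^2$ and let $D=x+[-\frac12,\frac12]^2$, the set of points at least as close to $x$ as to any other point of $x+\mathbb Z^2$. Let $c(\theta)$ be the distance at which the ray from $x$ in direction $e_\theta=(\cos\theta,\sin\theta)$ leaves $D$, and let $F_x(\theta)=\int_0^{c(\theta)}\rho(x+te_\theta)\,dt$ be the $g$-length of this radial segment.

For $|\theta|<\pi/4$ the ray leaves at $z=x+(\frac12,\frac12\tan\theta)$ and $c(\theta)=1/(2\cos\theta)$. The broken line from $x$ to $z$ to $x+(1,0)$ projects to a noncontractible loop (Figure~\ref{fig:square}). Its second segment, reversed and translated by $(-1,0)$, runs from $x$ to $z'=x+(-\frac12,\frac12\tan\theta)$: it is the radial segment in direction $\pi-\theta$. So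
\[
\operatorname{sys}(g)\le F_x(\theta)+F_x(\tau\theta),
\]
where $\tau\theta=\pi-\theta$. The same formula for $\tau$ holds for rays through the left side, and $\tau\theta=-\theta$ for the top and bottom sides. The map $\tau$ exchanges opposite quarters of the circle by reflections, so it preserves $d\theta$, and integration gives $2\pi\operatorname{sys}(g)\le2\int_0^{2\pi}F_x\,d\theta$. Now integrate over $x$ in the torus. By translation invariance $\int F_x(\theta)\,dA_0(x)=c(\theta)\int\rho\,dA_0$, hence
\[
\operatorname{sys}(g)\le2\bar c\int\rho\,dA_0\le2\bar c\,\operatorname{area}(g)^{1/2},\qquad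
\bar c=\frac{4}{2\pi}\int_{-\pi/4}^{\pi/4}\frac{d\theta}{2\cos\theta}=\frac2\pi\ln(1+\sqrt2).
\]
Here $2\bar c>1$, because $1/\cos\theta>1$ for $0<|\theta|\le\pi/4$; broken loops are longer than closed geodesics, and the proof of Proposition~\ref{prop:torus} does better, with constant $|v|=1$. What matters is that the mean radius $\bar c$ can be bounded without knowing the shape of $D$: from $1=\operatorname{area}(D)=\int_0^{2\pi}\frac12c^2\,d\theta\ge\pi\bar c^{\,2}$ we get $(2\bar c)^2\le4/\pi$, the ratio for the Euclidean disc.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]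
\draw (-.5,-.5) rectangle (.5,.5);
\draw[gray] (.5,.5)--(1.5,.5)--(1.5,-.5)--(.5,-.5);
\draw[very thick] (0,0)--(.5,.3)--(1,0);
\draw[very thick,dashed] (0,0)--(-.5,.3);
\fill (0,0) circle (.5pt) node[below]{$x$};
\fill (1,0) circle (.5pt) node[below]{$x+(1,0)$};
\fill (.5,.3) circle (.5pt) node[above right]{$z$};
\fill (-.5,.3) circle (.5pt) node[left]{$z'$};
\node at (-.35,-.38){$D$};
\end{tikzpicture}
\caption{A broken loop on the square torus $\mathbb R^2/\mathbb Z^2$. The bold path leaves $x$, reaches the boundary of the unit square $D$ at $z$, and continues to the translate $x+(1,0)$. Its second half is the translate of the dashed segment from $x$ to $z'=z-(1,0)$, so the loop consists of two radial segments of $D$.}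
\label{fig:square}
\end{figure}

On a hyperbolic surface three things change. The polygon $D$ depends on the base point and its shape is unknown, so only the area bound for $\bar c$ is available (Section~\ref{sec:polygon}). The map $\tau$ has no formula, and we must see why it preserves $d\theta$ (Section~\ref{sec:pairing}). There are no translations, and the average over base points needs another symmetry (Section~\ref{sec:average}).

\section{Background}\label{sec:background}

From here to the end of Section~\ref{sec:average}, $M$, $n$, $g$ are as in Theorem~\ref{thm:main}.

\subsection*{Uniformization}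
On an orientable surface with $\chi<0$ every metric is conformal to a metric $g_0$ of curvature $-1$. It is unique: if $e^{2u}g_0$ also has curvature $-1$, then $\Delta u=e^{2u}-1$, which gives $u\le0$ at a maximum and $u\ge0$ at a minimum of $u$. If $M$ is nonorientable, lift $g$ to the orientation double cover. The deck involution preserves the lifted metric, so it carries the conformal hyperbolic metric to a hyperbolic metric in the same class; by uniqueness this metric is invariant and descends to $M$. In all cases $g=\rho^2g_0$ with $\rho>0$ smooth, and $(M,g_0)=\mathbb H^2/\Gamma$, where $\Gamma\cong\pi_1(M)$ acts freely and properly discontinuously by isometries, which may reverse orientation.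

Let $q:\mathbb H^2\to M$ be the covering map, $d$ the distance on $\mathbb H^2$, $d_0$ the distance of $g_0$ on $M$, and $\delta$ the diameter of $(M,g_0)$. Then $d_0(q(a),q(b))=\min_{\gamma\in\Gamma}d(a,\gamma b)$, and for each $a$ and $R$ only finitely many $\gamma$ satisfy $d(a,\gamma a)\le R$. A path from $a$ to $\gamma a$ projects to a loop, which is noncontractible if and only if $\gamma\ne1$.

\subsection*{The hyperbolic plane}
We use the following facts.
\begin{itemize}
\item[(H1)] Two points $a,b$ are joined by a unique geodesic segment $[a,b]$, of length $d(a,b)$, and $d(a,b)=d(a,w)+d(w,b)$ only if $w\in[a,b]$. Two distinct complete geodesics meet in at most one point, and a geodesic meets a circle in at most two points. (In the Poincar\'e disc both are arcs of distinct Euclidean circles or lines.)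
\item[(H2)] For $a\ne b$ the \emph{bisector} $\{z:d(z,a)=d(z,b)\}$ is a complete geodesic. The reflection in it is an isometry that fixes it pointwise and exchanges $a$ and $b$.
\item[(H3)] In polar coordinates $(t,\theta)$ about a point, the area element is $dA=\sinh t\,dt\,d\theta$.
\end{itemize}

\subsection*{The function $L_g$}
If $\tilde d$ is the distance of the lift of $g$ to $\mathbb H^2$ and $q(o)=p$, then $L_g(p)=\min_{\gamma\ne1}\tilde d(o,\gamma o)$. A noncontractible loop through $p$, preceded and followed by a shortest path between $p'$ and $p$, is a noncontractible loop through $p'$. So $|L_g(p)-L_g(p')|\le2d_g(p,p')$, and $L_g$ is continuous.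

\section{The Dirichlet polygon and its mean radius}\label{sec:polygon}

Fix $p\in M$ and $o\in\mathbb H^2$ with $q(o)=p$. Let $S$ be the unit circle in $T_o\mathbb H^2$ with angle measure $d\theta$, and let $\zeta_\theta(t)$ be the point at distance $t$ from $o$ in direction $\theta\in S$. The analogue of the square in Example~\ref{ex:square} is the \emph{Dirichlet polygon}
\[
D=\{z\in\mathbb H^2:\ d(z,o)\le d(z,\gamma o)\text{ for all }\gamma\in\Gamma\}.
\]
For $\gamma\ne1$ let $\beta_\gamma$ be the bisector of $o$ and $\gamma o$; these points are distinct because $\Gamma$ acts freely. ``Bisector'' always means one of the $\beta_\gamma$.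

\begin{lemma}\label{lem:D}
\begin{itemize}
\item[(a)] A point $z$ lies in $D$ if and only if $d(o,z)=d_0(p,q(z))$. There is a Borel function $c:S\to[0,\delta]$ such that $\zeta_\theta(t)\in D$ if and only if $t\le c(\theta)$.
\item[(b)] Only finitely many bisectors meet $D$. A point of $D$ is an \emph{endpoint} $z(\theta)=\zeta_\theta(c(\theta))$ for some $\theta$ if and only if it lies on a bisector.
\item[(c)] For every Borel function $f\ge0$ on $M$, $\int_Df\circ q\,dA=\int_Mf\,dA_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first claim restates $d_0(p,q(z))=\min_\gamma d(z,\gamma o)$, and it shows that the closed set $D$ lies in the ball of radius $\delta$ about $o$. If $\zeta_\theta(t)\in D$ and $s\le t$, then $d(\zeta_\theta(s),\gamma o)\ge d(\zeta_\theta(t),\gamma o)-(t-s)\ge s$ for all $\gamma$, so $\zeta_\theta(s)\in D$. Thus each ray meets $D$ in a segment $0\le t\le c(\theta)$. The sets $\{c\ge a\}=\{\theta:\zeta_\theta(a)\in D\}$ are closed, so $c$ is Borel.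

(b) If $z\in D\cap\beta_\gamma$, then $d(o,\gamma o)\le2d(z,o)\le2\delta$, which holds for finitely many $\gamma$. Let $z=z(\theta)$. The points $z_k=\zeta_\theta(c(\theta)+1/k)$ are not in $D$, so $d(z_k,\gamma_ko)<d(z_k,o)\le\delta+1$ for some $\gamma_k\ne1$. Then $d(o,\gamma_ko)<2\delta+2$, so one element $\gamma\neq1$ occurs infinitely often, and in the limit $d(z,\gamma o)\le d(z,o)$. Since $z\in D$, equality holds and $z\in\beta_\gamma$. Conversely, let $w\in D\cap\beta_\gamma$. Then $w\ne o$, so $w=\zeta_\theta(t)$ with $t>0$. For $u=\zeta_\theta(t+s)$ with $s>0$,
\[
d(u,\gamma o)\le s+d(w,\gamma o)=s+t=d(u,o).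
\]
By (H1), equality would put $\gamma o$ on the ray from $u$ through $w$ at distance $s+t$ from $u$, that is, at $o$. So the inequality is strict, $u\notin D$, and $t=c(\theta)$.

(c) Every point of $M$ has a lift $z$ with $d(o,z)=d_0(p,q(z))$, so $q(D)=M$. Let $D^\circ$ be $D$ with the bisectors removed; by (b), $D\setminus D^\circ$ and its image have area zero. If $z$ and $\gamma z$ both lay in $D^\circ$ with $\gamma\ne1$, then $d(z,o)<d(z,\gamma^{-1}o)=d(\gamma z,o)<d(\gamma z,\gamma o)=d(z,o)$, which is absurd. So the local isometry $q$ maps $D^\circ$ injectively onto a subset of full measure in $M$.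
\end{proof}

By (a), the radial segments of $D$ project to the $g_0$-minimizing geodesics from $p$, each extended as far as it minimizes. The quantity to control is the \emph{mean radius} $\bar c(p)=\frac1{2\pi}\int_Sc\,d\theta$; formula \eqref{eq:cbar} below shows that it does not depend on the lift $o$. The area of $D$ is known, and among all radial functions with a given area the constant one has the largest mean.

\begin{proposition}\label{prop:mean}
For every $p\in M$, $\bar c(p)<r_n$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:D}(c) with $f=1$, Lemma~\ref{lem:D}(a) and (H3),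
\[
2\pi n=\operatorname{area}(D)=\int_S\int_0^{c(\theta)}\sinh t\,dt\,d\theta=\int_S(\cosh c(\theta)-1)\,d\theta ,
\]
so the mean of $\cosh c$ over $S$ is $1+n=\cosh r_n$. The function $c$ takes each value $r$ only finitely often: if $c(\theta)=r$, then $z(\theta)$ lies on the circle of radius $r$ about $o$ and on one of finitely many bisectors, each meeting the circle in at most two points. So $c$ is not almost everywhere constant, and Jensen's inequality for the strictly convex function $\cosh$ is strict: $\cosh\bar c(p)<\cosh r_n$. Since $\cosh$ increases on $[0,\infty)$, the claim follows.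
\end{proof}

We shall integrate functions along all radial segments with the measure $dt\,d\theta$. This is the area measure divided by $\sinh t$, and on $D$ the radius $t$ is the distance to $p$ in $M$. This leads to the kernel
\[
K(p,x)=\frac1{\sinh d_0(p,x)}\quad(x\ne p),\qquad K(p,p)=0,
\]
a nonnegative symmetric Borel function on $M\times M$.

\begin{lemma}\label{lem:kernel}
For every Borel function $f\ge0$ on $M$,
\[
\int_S\int_0^{c(\theta)}f\big(q(\zeta_\theta(t))\big)\,dt\,d\theta=\int_Mf(x)K(p,x)\,dA_0(x).
\]
In particular
\begin{equation}\label{eq:cbar}
2\pi\bar c(p)=\int_MK(p,x)\,dA_0(x),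
\end{equation}
and $\bar c$ is a Borel function on $M$.
\end{lemma}

\begin{proof}
By (H3) the left side is $\int_Df(q(z))/\sinh d(o,z)\,dA(z)$. By Lemma~\ref{lem:D}(a) the integrand equals $f(q(z))K(p,q(z))$ on $D\setminus\{o\}$, and Lemma~\ref{lem:D}(c) gives the formula. Taking $f=1$ gives \eqref{eq:cbar}, whose right side is Borel in $p$ by Tonelli's theorem.
\end{proof}

\section{Pairing directions into loops}\label{sec:pairing}

Keep $p$ and $o$ fixed. A radial segment ends on a bisector $\beta_\gamma$, from where a segment of the same $g_0$-length leads to $\gamma o$. We show that this return segment is again the image of a radial segment of $D$, in a direction $\tau\theta$. The difficulty is the distribution of the return directions: if $\tau$ concentrated them where $\rho$ is large, the average length of the loops would not be controlled by an integral of $\rho$ against a fixed kernel. The reflection in $\beta_\gamma$ rules this out.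

The geodesic $\beta_\gamma$ determines $\gamma o$, the mirror image of $o$, and hence $\gamma$, because the action is free. So distinct elements have distinct bisectors, and by (H1) and Lemma~\ref{lem:D}(b) only finitely many points of $D$ lie on two bisectors. Call $\theta\in S$ \emph{good} if $z(\theta)$ lies on exactly one bisector, and let $\Omega_\gamma$ be the set of good $\theta$ with $z(\theta)\in\beta_\gamma$. The set $\Omega$ of good directions has finite complement in $S$ and is the disjoint union of the $\Omega_\gamma$, finitely many of which are nonempty. Each $\Omega_\gamma$ is Borel: by Lemma~\ref{lem:D}(b) it is the set of directions of points of the compact set $D\cap\beta_\gamma$, minus a finite set.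

\begin{lemma}\label{lem:tau}
For $\theta\in\Omega_\gamma$ the point $\gamma^{-1}z(\theta)$ is the endpoint $z(\tau\theta)$ of a unique direction $\tau\theta$, and $\tau\theta\in\Omega_{\gamma^{-1}}$. The map $\tau$ is an involution of $\Omega$ that preserves $d\theta$.
\end{lemma}

\begin{proof}
Let $z=z(\theta)$ and $z'=\gamma^{-1}z$. Then $d(z',o)=d(z,\gamma o)=d(z,o)$, and for every $\eta\in\Gamma$
\[
d(z',\eta o)=d(z,\gamma\eta o)\ge d(z,o)=d(z',o).
\]
Since $\theta$ is good, equality holds if and only if $\gamma\eta\in\{1,\gamma\}$, that is, $\eta\in\{\gamma^{-1},1\}$. So $z'\in D$, and $z'$ lies on $\beta_{\gamma^{-1}}$ and on no other bisector. By Lemma~\ref{lem:D}(b), $z'$ is the endpoint of its direction $\tau\theta$, and $\tau\theta\in\Omega_{\gamma^{-1}}$. Applying the construction to $\tau\theta$ gives the endpoint $\gamma z'=z$, so $\tau\tau\theta=\theta$, and $\tau$ maps $\Omega_\gamma$ bijectively onto $\Omega_{\gamma^{-1}}$.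

Let $R_\gamma$ be the reflection in $\beta_\gamma$. By (H2) it sends $o$ to $\gamma o$ and fixes $z$. Hence the isometry $\gamma^{-1}R_\gamma$ fixes $o$ and sends $z$ to $z'$, so it sends $[o,z]$ to $[o,z']$. Its differential at $o$ is an orthogonal map $I_\gamma$, depending only on $\gamma$, and $\tau=I_\gamma$ on $\Omega_\gamma$. Orthogonal maps preserve $d\theta$, so for every Borel function $\phi\ge0$ on $S$
\[
\int_\Omega\phi\circ\tau\,d\theta=\sum_\gamma\int_{\Omega_\gamma}\phi\circ I_\gamma\,d\theta=\sum_\gamma\int_{\Omega_{\gamma^{-1}}}\phi\,d\theta=\int_\Omega\phi\,d\theta.\qedhere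
\]
\end{proof}

In Example~\ref{ex:square}, with $\gamma$ the translation by $(1,0)$, the map $\gamma^{-1}R_\gamma$ is the reflection in the vertical line through $x$, and $I_\gamma\theta=\pi-\theta$. In general $I_\gamma$ is a reflection when $\gamma$ preserves orientation and a rotation when it reverses orientation; both preserve $d\theta$, which is why orientability plays no role.

\begin{proposition}\label{prop:pointwise}
For every $p\in M$,
\begin{equation}\label{eq:pointwise}
L_g(p)\le\frac1\pi\int_M\rho(x)K(p,x)\,dA_0(x).
\end{equation}
\end{proposition}

\begin{proof}
Let $F(\theta)=\int_0^{c(\theta)}\rho(q(\zeta_\theta(t)))\,dt$ be the $g$-length of the projection of $[o,z(\theta)]$. For $\theta\in\Omega_\gamma$, the path from $o$ to $z(\theta)$ to $\gamma o$ along geodesic segments projects to a loop at $p$, noncontractible because $\gamma\ne1$. Its second segment is $[\gamma o,z(\theta)]=\gamma[o,z(\tau\theta)]$, traversed backwards, and it has the same projection as $[o,z(\tau\theta)]$. So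
\[
L_g(p)\le F(\theta)+F(\tau\theta)\qquad(\theta\in\Omega).
\]
Integrating over $\Omega$, which has full measure, and using Lemma~\ref{lem:tau}, we get $2\pi L_g(p)\le2\int_SF\,d\theta$. By Lemma~\ref{lem:kernel} with $f=\rho$, the last integral is $\int_M\rho(x)K(p,x)\,dA_0(x)$.
\end{proof}

\section{Averaging over the base point}\label{sec:average}

The bound \eqref{eq:pointwise} weights $\rho$ unevenly, with a singularity at $p$, and its right side cannot be compared with $\operatorname{area}(g)$ directly: $K(p,\cdot)$ is not square integrable, since $\int_0^\varepsilon dt/\sinh t=\infty$. Averaging over $p$ evens out the weight. The total weight received by a point $x$ is $\int_MK(p,x)\,dA_0(p)$, and the symmetry of $K$, which expresses that a minimizing segment from $p$ to $x$ is also one from $x$ to $p$, identifies it with $2\pi\bar c(x)$. This symmetry replaces the translation invariance of Example~\ref{ex:square}.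

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Integrate \eqref{eq:pointwise} over $p$. By Tonelli's theorem, the symmetry of $K$, and \eqref{eq:cbar} at the point $x$,
\[
\int_ML_g\,dA_0\le\frac1\pi\int_M\rho(x)\Big(\int_MK(x,p)\,dA_0(p)\Big)dA_0(x)=2\int_M\bar c\,\rho\,dA_0 .
\]
By Proposition~\ref{prop:mean} the Borel function $(r_n-\bar c)\rho$ is positive everywhere, so its integral is positive. Therefore
\[
\frac1{A_0}\int_ML_g\,dA_0<2r_n\bar\rho .
\]
Expanding the square gives $\int_M(\rho-\bar\rho)^2\,dA_0=\int_M\rho^2\,dA_0-A_0\bar\rho^{\,2}$, so the bracket on the right of \eqref{eq:main} equals $A_0\bar\rho^{\,2}$. By \eqref{eq:kappa}, $\kappa_nA_0\bar\rho^{\,2}=(2r_n\bar\rho)^2$, and \eqref{eq:main} follows by squaring. Since $L_g\ge\operatorname{sys}(g)$, we get $\operatorname{sys}(g)^2<\kappa_n\operatorname{area}(g)$. For $\Sigma_h$ we have $\sinh^2y_n=n/2=h-1$, and the last form in \eqref{eq:kappa} is the stated constant.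
\end{proof}

\begin{remark}\label{rem:hyp}
Constant curvature of $g_0$ is used twice: it provides the reflections $R_\gamma$, and it makes the area density in polar coordinates a function of the distance alone, so that $K$ is symmetric. The sign of the curvature enters only through the function $\sinh t$. On a flat torus or Klein bottle of area $A_0$ the same proof runs with $t$ in place of $\sinh t$; the mean of $c^2$ is then $A_0/\pi$ and the resulting constant is $4/\pi$, the limit of $\frac4\pi(y/\sinh y)^2$ as $y\to0$. Since $2\sqrt3>\pi$, this exceeds $\gamma_2$, so the two surfaces with $\chi=0$ need separate arguments.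
\end{remark}

\section{The constants and the classification}\label{sec:class}

\begin{lemma}\label{lem:kappa}
The sequence $\kappa_n$ is strictly decreasing, $\kappa_1<1.14<\gamma_2$, and $\kappa_2=\frac4\pi\ln^2(1+\sqrt2)$.
\end{lemma}

\begin{proof}
The derivative of $y/\sinh y$ has the sign of $\sinh y-y\cosh y$, which is negative for $y>0$ because $\tanh y<y$. Since $y_n$ increases with $n$, the last form in \eqref{eq:kappa} decreases. Next,
\[
\cosh\tfrac43>1+\tfrac12\big(\tfrac43\big)^2+\tfrac1{24}\big(\tfrac43\big)^4=1+\tfrac89+\tfrac{32}{243}=\tfrac{491}{243}>2 ,
\]
so $r_1=\operatorname{arccosh}2<\frac43$ and $\kappa_1=\frac2\pi r_1^2<\frac{32}{9\pi}<\frac{32}{9\cdot3.14}<1.14$, while $\gamma_2^2=\frac43>1.14^2$. Finally $\sinh y_2=1$, so $y_2=\ln(1+\sqrt2)$.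
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:genus}]
The case $h=1$ is Proposition~\ref{prop:torus}. For $h\ge2$ we have $n=2h-2\ge2$, so Theorem~\ref{thm:main} and Lemma~\ref{lem:kappa} give $\operatorname{sys}(g)^2<\kappa_n\operatorname{area}(g)\le\kappa_2\operatorname{area}(g)$ with $\kappa_2<\kappa_1<\gamma_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By the classification of surfaces, a closed non simply connected surface is $\mathbb{RP}^2$, the torus, the Klein bottle, or has $\chi<0$.

If $\chi(M)=-n<0$, then $\operatorname{sys}(g)^2<\kappa_n\operatorname{area}(g)$ and $\kappa_n\le\kappa_1<\gamma_2$, so \eqref{eq:loewner} holds strictly. The torus, with its equality case, is Proposition~\ref{prop:torus}. For the Klein bottle, Bavard \cite{Bav} proved $\operatorname{sys}(g)^2\le\frac{\pi}{2\sqrt2}\operatorname{area}(g)$, and $\frac\pi{2\sqrt2}<\frac{3.15}{2.82}<1.12<\gamma_2$, so \eqref{eq:loewner} is again strict.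

On $\mathbb{RP}^2$ take the metric of curvature $1$, of area $2\pi$. A noncontractible loop lifts to a path between antipodal points of the unit sphere, and the shortest such paths have length $\pi$. So $\operatorname{sys}^2/\operatorname{area}=\pi/2>\gamma_2$, and this metric is not Loewner.
\end{proof}

\begin{remark}\label{rem:size}
For genus $2,3,4$ the constants of Theorem~\ref{thm:main} are about $0.989$, $0.836$, $0.736$. Since $\operatorname{arcsinh}\sqrt{h-1}\sim\frac12\log h$, the constant for $\Sigma_h$ is asymptotic to $\frac{(\log h)^2}{\pi h}$ as $h\to\infty$. The constant $2/\sqrt3$ is optimal for the class of all $\Sigma_h$ with $h\ge1$, and it is attained only in genus $1$. We do not claim that $\kappa_n$ is optimal for fixed $n$; by Theorem~\ref{thm:main} it is never attained.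
\end{remark}

\begin{remark}\label{rem:C0}
A bound $\operatorname{sys}^2\le C\operatorname{area}$ valid for all smooth metrics on $M$ extends to continuous metrics. Given a continuous metric $g$ and $\varepsilon>0$, smoothing in charts yields a smooth metric $g'$ with $(1+\varepsilon)^{-1}g\le g'\le(1+\varepsilon)g$. Squared lengths and areas for $g$ and $g'$ differ by factors between $(1+\varepsilon)^{-1}$ and $1+\varepsilon$, so $\operatorname{sys}(g)^2\le(1+\varepsilon)^2C\operatorname{area}(g)$, and we let $\varepsilon\to0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bav}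
Bavard, \emph{In\'egalit\'e isosystolique pour la bouteille de Klein}, Math. Ann. \textbf{274} (1986), 439--441.

\bibitem{KS}
Mikhail G. Katz and Stephane Sabourau, \emph{Hyperelliptic surfaces are Loewner}, arXiv:math/0407009 (2004).

\end{thebibliography}
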